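# Generic flatness of local cohomology over a smooth algebra

Conventions: rings are commutative; $A$ is a Noetherian domain with fraction field $K=\operatorname{Frac}(A)$; $M_a=M\otimes_AA_a$. "Smooth" includes finite presentation: a smooth algebra is a finitely presented flat algebra with geometrically regular fibers.

## 1. Frobenius carries the Koszul complex of $f$ to that of $f^{p^e}$

Let $p$ be a prime number, $B$ a Noetherian $\mathbb F_p$-algebra, $S$ a smooth $B$-algebra, and $F^e:B\to B$, $b\mapsto b^{p^e}$. Put
$$S^{(e)}:=S\otimes_{B,F^e}B ,$$
where $B$ on the right is a $B$-module through $F^e$, so that $bs\otimes c=s\otimes b^{p^e}c$. We regard $S^{(e)}$ as a $B$-algebra through the second factor. The $e$-th Frobenius of $S$ factors as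
$$S\longrightarrow S^{(e)}\longrightarrow S,\qquad s\mapsto s\otimes 1,\qquad s\otimes b\mapsto b\,s^{p^e}. \tag{1}$$
The first arrow is the base change of $F^e:B\to B$. The second, the *relative Frobenius*, is $B$-linear, and the following published fact (SGA 5, Exp. XV, §1, Prop. 2) describes it.

**(Fr)** If $S$ is smooth over an $\mathbb F_p$-algebra $B$, then $S^{(e)}\to S$ is finite and flat.

For example, let $S=B[x]$. Then $S^{(e)}=B[x]$, and the relative Frobenius fixes $B$ and sends $x\mapsto x^{p^e}$. So $S$ is free over $S^{(e)}$ with basis $1,x,\dots,x^{p^e-1}$, whatever $B$ is. If $B=\mathbb F_p[s^2,s^3]$, then $B$ is not regular, so by Kunz's theorem its own Frobenius is not flat. The relative Frobenius of $B[x]$ is free all the same: every defect of $B$ sits in the first arrow of (1).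

Now let $f=f_1,\dots,f_t\in S$. The Koszul complex $K^\bullet(f;S)$ is the tensor product over $S$ of the complexes $S\xrightarrow{f_i}S$ in degrees $0,1$, with cohomology $H^j(f;S)$. Write $f^n=f_1^n,\dots,f_t^n$. Base change along $S\to S$, $s\mapsto s^{p^e}$, replaces each $f_i$ by $f_i^{p^e}$. By (1) we can do this in two stages:
$$K^\bullet(f^{p^e};S)=\bigl(K^\bullet(f;S)\otimes_{B,F^e}B\bigr)\otimes_{S^{(e)}}S. \tag{2}$$

For example, let $B=\mathbb F_p[s]$, $S=B[x]$, $f=x^2-s$, so that $H^1(f;S)=S/(x^2-s)$ is $B$-free of rank $2$. The first stage of (2) with $e=1$ gives $B[x]/(x^2-s^p)$, free of rank $2$. The second substitutes $x\mapsto x^p$ and gives $B[x]/(x^{2p}-s^p)=H^1(f^p;S)$, free of rank $2p$.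

What (2) is for: local cohomology is $\mathrm H^j_{(f)}(S)=\varinjlim_eH^j(f^{p^e};S)$, a limit over infinitely many modules. By (2), if the *finitely many, finitely generated* modules $H^j(f;S)$ are $B$-flat, then so are all $H^j(f^{p^e};S)$, and hence so is the limit. A condition that can be reached by inverting one element of the base therefore controls the whole limit. The proof (Lemma 2) is short. The harder part is using it when the base has characteristic zero.

## 2. Generic flatness of $\mathrm H^i_I(R)$: the statements

Let $R$ be a finitely generated $A$-algebra and $I=(f_1,\dots,f_t)\subset R$. For an $R$-module $M$, $\mathrm H^i_I(M)$ is the $i$-th cohomology of the Čech complex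
$$0\to M\to\prod_iM_{f_i}\to\prod_{i<j}M_{f_if_j}\to\cdots\to M_{f_1\cdots f_t}\to0 ,$$
so $\mathrm H^i_I(R)=0$ for $i>t$. Also $\mathrm H^i_I(R)=\varinjlim_nH^i(f^n;R)$. For example, if $R=A[x]$ and $I=(x)$, then $\mathrm H^1_I(R)=A[x,x^{-1}]/A[x]=\bigoplus_{n\ge1}Ax^{-n}$. It is free over $A$ but not finitely generated over $R$ (if $A\neq0$).

The question, from Yairon Cid-Ruiz, Ilya Smirnov, "Effective generic freeness and applications to local cohomology", arXiv:2302.08196 (2023): if $R$ is smooth over $A$, can one invert a single nonzero element $a\in A$ so that $\mathrm H^i_I(R)_a$ becomes flat over $A_a$? Yes.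

**Theorem 1.** Let $A$ be a Noetherian domain, $R$ a smooth $A$-algebra of finite type and $I\subset R$ an ideal. There is $0\ne a\in A$ such that $\mathrm H^i_I(R)\otimes_AA_a$ is $A_a$-flat for all $i\ge0$. Moreover, for every $A_a$-module $N$ and every $i$, $\mathrm H^i_I(R\otimes_AN)\cong\mathrm H^i_I(R)\otimes_AN$.

**Theorem 2.** Let $A$ be a Noetherian domain, $R$ a finitely generated $A$-algebra, $I\subset R$ an ideal.

1. The conclusion of Theorem 1 holds if only $R\otimes_AK$ is regular.
2. In (1), $a$ can be chosen so that for each $i$ there is an exact sequence $0\to P_1\to P_0\to\mathrm H^i_I(R)\otimes_AA_a\to0$ with $P_0,P_1$ free of countable rank over $A_a$. So the projective dimension is $\le1$. This bound is sharp.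
3. If $A$ contains a field and $R\otimes_AK$ is smooth over $K$, then for some $0\ne a\in A$ all $\mathrm H^i_I(R)\otimes_AA_a$ are free over $A_a$. In characteristic $p$ no hypothesis on the regular locus of $A$ is needed.
4. Generic flatness fails for $A=\mathbb Z$, $R=\mathbb Z[u,v,w,x,y,z]/(ux+vy+wz)$, $I=(x,y,z)$, $i=3$. So a regularity hypothesis is needed.

Besides (Fr) we use these published results.

**(GF)** Generic freeness (Grothendieck, Hochster–Roberts): if $A$ is a Noetherian domain, $R$ a finitely generated $A$-algebra and $M$ a finitely generated $R$-module, then $M_a$ is $A_a$-free for some $0\ne a\in A$.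

**(BBLSZ)** Bhatt–Blickle–Lyubeznik–Singh–Zhang, Invent. Math. 197 (2014): if $R$ is a smooth $\mathbb Z$-algebra, each $\mathrm H^i_I(R)$ has finitely many associated primes.

One further input, (F0), is the characteristic-zero case of Theorem 2(3) for smooth $R$. It is a result of Cid-Ruiz–Smirnov, *Effective generic freeness and applications to local cohomology*, J. London Math. Soc. We need it only when $A$ is a finitely generated $\mathbb Q$-algebra, and that case is proved in Section 11.

## 3. Principal ideals, the base $\mathbb Z$, and a singular ring with torsion at every prime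

**Principal ideals.** Let $I=(f)$ with $f$ a nonzerodivisor of $R$. Then $\mathrm H^0_I(R)=0$, and $\mathrm H^1_I(R)=R_f/R$ is the union of the submodules $M_n=f^{-n}R/R$. Multiplication by $f^{n+1}$ gives $M_{n+1}/M_n\cong R/fR$. By (GF), invert $a$ so that $R/fR$ is free over $A$. Then each $0\to M_n\to M_{n+1}\to R/fR\to0$ splits over $A$, and $\mathrm H^1_I(R)\cong\bigoplus_{n\ge1}R/fR$ is free. One inversion suffices because all successive quotients are the *same* module. Some inversion may be needed: for $R=\mathbb Z[x]$, $f=2x$, the class of $\tfrac12$ in $R_{2x}/R$ is nonzero and killed by $2$.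

**The base $\mathbb Z$.** Let $A=\mathbb Z$ and $R$ smooth over $\mathbb Z$. If a prime number $p$ is a zerodivisor on $\mathrm H^i_I(R)$, it lies in an associated prime. By (BBLSZ) there are finitely many of these, and each contains at most one prime number. Invert the bad prime numbers. Then $\mathrm H^i_I(R)$ is torsion-free, and over a principal ideal domain torsion-free means flat. Over larger $A$ this last step is lost. The ideal $\mathfrak n=(s,t)$ of $A=k[s,t]$ is torsion-free, but $\operatorname{Tor}_1^A(\mathfrak n,A/\mathfrak n)=\operatorname{Tor}_2^A(k,k)=k\ne0$, so it is not flat.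

**Proof of Theorem 2(4).** This part is due to Singh (*p-torsion elements in local cohomology modules*, Math. Res. Lett. 7 (2000)): $\mathrm H^3_{(x,y,z)}(R)$ has nonzero $p$-torsion for every prime $p$. It can be checked by hand. Let $R=\mathbb Z[u,v,w,x,y,z]/(ux+vy+wz)$. This is a domain, because $ux+vy+wz$ is linear in $u$ with coprime coefficients $x$ and $vy+wz$, hence irreducible. Let
$$\lambda(s,t)=\tfrac1p\bigl(s^p+t^p+(-s-t)^p\bigr)\in\mathbb Z[s,t],\qquad \lambda_p=\lambda(ux,vy)\in R .$$
Since $wz=-ux-vy$ in $R$, we have $p\lambda_p=(ux)^p+(vy)^p+(wz)^p$. Consider the class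
$$\eta=\Bigl[\frac{\lambda_p}{x^py^pz^p}\Bigr]\in\mathrm H^3_{(x,y,z)}(R)=R_{xyz}/(R_{xy}+R_{yz}+R_{xz}).$$
Then $p\eta=\bigl[\frac{u^p}{y^pz^p}+\frac{v^p}{x^pz^p}+\frac{w^p}{x^py^p}\bigr]=0$.

*$\eta\neq0$.* Otherwise, for some $k\ge0$,
$$\lambda_p(xyz)^k=c_1x^{p+k}+c_2y^{p+k}+c_3z^{p+k}\quad\text{in }R. \tag{3}$$
Grade $R$ by $\mathbb Z^4$: $x,y,z$ have degrees $(1,0,0,0),(0,1,0,0),(0,0,1,0)$, and $u,v,w$ have degrees $(-1,0,0,1),(0,-1,0,1),(0,0,-1,1)$. The relation is homogeneous, of degree $(0,0,0,1)$. The left side of (3) has degree $(k,k,k,p)$, so we may take the $c_i$ homogeneous, with $c_1$ of degree $(-p,k,k,p)$. A monomial of that degree has total degree $p$ in $u,v,w$, and its first degree forces the exponent of $u$ to be at least $p$. So it is $u^py^kz^k$. Hence $c_1=n_1u^p(yz)^k$ with $n_1\in\mathbb Z$, and similarly for $c_2,c_3$. Cancel $(xyz)^k$ in the domain $R$: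
$$\lambda_p=n_1(ux)^p+n_2(vy)^p+n_3(wz)^p .$$
Apply the ring map $R\to\mathbb Z[s,t]$, $x,y,z\mapsto1$, $u\mapsto s$, $v\mapsto t$, $w\mapsto-s-t$, and compare coefficients of $s^{p-1}t$. On the left it is $(-1)^p\tfrac1p\binom p1=\pm1$. On the right it is $n_3(-1)^pp$. This is a contradiction. (For $p=2$: $\lambda=s^2+st+t^2$ has coefficient $1$ at $st$, against $2n_3$.)

*Conclusion.* Given $0\ne a\in\mathbb Z$, choose $p\nmid a$. If $\eta$ died in the localization at $a$, then $a^n\eta=0$ for some $n$. With $p\eta=0$ and $\gcd(a^n,p)=1$ this gives $\eta=0$, which is false. So the localization has nonzero $p$-torsion and is not flat over $\mathbb Z_a$. Here $R\otimes\mathbb Q$ is a hypersurface singular at the origin. $\blacksquare$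

## 4. Infinitely many denominators

The natural plan for Theorem 1 is this. Each $H^i(f^n;R)$ is a finitely generated $R$-module, so (GF) gives $0\ne a_n\in A$ with $H^i(f^n;R)_{a_n}$ free. A filtered colimit of flat modules is flat, so it would be enough to invert all the $a_n$. But there are infinitely many of them, and nothing in (GF) provides one nonzero $a\in A$ such that all $a_n$ become units in $A_a$.

This is a real obstruction. In the ring of Theorem 2(4), $H^3(x^p,y^p,z^p;R)=R/(x^p,y^p,z^p)$ contains the class of $\lambda_p$. It is killed by $p$, and it is nonzero by the case $k=0$ of (3). So this module is not torsion-free at $p$, and an integer making all stages flat would be divisible by every prime.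

So we need a reason why one denominator serves every $n$. For principal ideals it was the repetition of $R/fR$. In characteristic $p$ it is formula (2). When $K$ has characteristic $0$, there is no Frobenius on $R$, but there is one on every $R/pR$, with base $A/pA$. Note that freeness of $H^j(f;R)$ over $A$ is *one* condition which, after reduction, serves all $p$ simultaneously. Section 7 shows how to pass from the quotients $\mathrm H^i_I(R)/p$ back to $\mathrm H^i_I(R)$.

## 5. Flat complexes, Frobenius, and descent to countable rings

**Lemma 1.** Let $C^\bullet$ be a bounded complex of flat $A$-modules ($A$ any ring) with all $H^i(C)$ flat. Then $H^i(C\otimes_AN)=H^i(C)\otimes_AN$ for every $A$-module $N$.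

*Proof.* Let $Z^i,B^i$ be the cocycles and coboundaries. We use
$$0\to B^i\to Z^i\to H^i\to0,\qquad 0\to Z^{i-1}\to C^{i-1}\to B^i\to0. \tag{4}$$
The kernel of a surjection between flat modules is flat. In the top degree $n$, $Z^n=C^n$ is flat, so $B^n$ is flat by the first sequence, so $Z^{n-1}$ is flat by the second, and so on downwards. Hence all third terms in (4) are flat, and both sequences stay exact after $\otimes N$. Therefore $B^{i+1}\otimes N\to Z^{i+1}\otimes N\to C^{i+1}\otimes N$ is injective, so the kernel of $C^i\otimes N\to C^{i+1}\otimes N$ is $Z^i\otimes N$, while the image of $C^{i-1}\otimes N$ in $C^i\otimes N$ is $B^i\otimes N$. The quotient is $H^i\otimes N$. $\square$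

**Lemma 2.** Let $B$ be a Noetherian $\mathbb F_p$-algebra, $S$ a smooth $B$-algebra, $f=f_1,\dots,f_t\in S$. If all $H^j(f;S)$ are $B$-flat, then all $\mathrm H^j_{(f)}(S)$ are $B$-flat.

*Proof.* Since $\mathrm H^j_{(f)}(S)=\varinjlim_eH^j(f^{p^e};S)$, it suffices that each $H^j(f^{p^e};S)$ is $B$-flat. We follow the two stages of (2).

First stage: $K^\bullet(f;S)$ is a bounded complex of flat $B$-modules with flat cohomology. By Lemma 1 with $N=B$, a $B$-module via $F^e$, the complex $K^\bullet(f;S)\otimes_{B,F^e}B$ has cohomology $N^j:=H^j(f;S)\otimes_{B,F^e}B$. As the base change of a flat module along $F^e:B\to B$, $N^j$ is flat over $B$ (second factor).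

Second stage: $S$ is flat over $S^{(e)}$ by (Fr), so $H^j(f^{p^e};S)=N^j\otimes_{S^{(e)}}S$. The relative Frobenius is $B$-linear, so for a $B$-module $L$
$$L\otimes_B(N^j\otimes_{S^{(e)}}S)=(L\otimes_BN^j)\otimes_{S^{(e)}}S .$$
This is exact in $L$, because $N^j$ is $B$-flat and $S$ is $S^{(e)}$-flat. $\square$

**Lemma 3.** Let $R$ be a finitely generated $A$-algebra, $A$ a Noetherian domain.

(i) If a closed subset of $\operatorname{Spec}R$ misses the generic fiber $\operatorname{Spec}(R\otimes_AK)$, then it becomes empty after inverting some $0\neq a\in A$.

(ii) If $R\otimes_AK$ is smooth over $K$, then $R_a$ is smooth over $A_a$ for some $0\ne a\in A$.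

*Proof.* (i) Let the set be $V(J)$. Then $J(R\otimes_AK)$ is the unit ideal. As $R\otimes_AK$ is the localization of $R$ at $A\setminus\{0\}$, some $0\ne a\in A$ has image in $J$, so $J_a=R_a$. (ii) The non-smooth locus of $\operatorname{Spec}R\to\operatorname{Spec}A$ is closed. At a prime $\mathfrak q$ of $R$ over $0$ we have $A_{(0)}=K$, so flatness is automatic and smoothness at $\mathfrak q$ is smoothness of the generic fiber. Apply (i). $\square$

The next lemma replaces $A$ by a finitely generated ring over $\mathbb Z$, $\mathbb Q$ or $\mathbb F_p$, where (BBLSZ), openness of regular loci, and countability become available.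

**Lemma 4.** Let $A$ be a Noetherian domain, $R$ a finitely generated $A$-algebra, $I\subset R$ an ideal, and let $k\in\{\mathbb Z,\mathbb Q,\mathbb F_p\}$ be a subring of $A$. There are a finitely generated $k$-subalgebra $A_0\subset A$, a finitely generated $A_0$-algebra $R_0$ and a finitely generated ideal $I_0\subset R_0$ with $R\cong R_0\otimes_{A_0}A$ and $I=I_0R$. Moreover:

(i) If $R\otimes_AK$ is smooth over $K$ (resp. regular), then $R_0\otimes_{A_0}K_0$ is smooth over $K_0=\operatorname{Frac}A_0$ (resp. regular).

(ii) Suppose for some $0\neq a\in A_0$ that $(R_0)_a$ and all $\mathrm H^i_{I_0}(R_0)_a$ are flat over $(A_0)_a$. Then $\mathrm H^i_I(R)_a\cong\mathrm H^i_{I_0}(R_0)_a\otimes_{(A_0)_a}A_a$, which is flat over $A_a$, and $\mathrm H^i_I(R\otimes_AN)\cong\mathrm H^i_I(R)\otimes_AN$ for all $A_a$-modules $N$ and all $i$.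

*Proof.* Write $R=A[x]/(g_1,\dots,g_m)$ with $x$ a finite set of variables, and $I=(f_1,\dots,f_t)$. Let $A_0$ be generated over $k$ by the coefficients of the $g$'s and of lifts of the $f$'s to $A[x]$. Put $R_0=A_0[x]/(g)$, $I_0=(f)$.

(i) $R\otimes_AK=(R_0\otimes_{A_0}K_0)\otimes_{K_0}K$. Smoothness descends along field extensions, and regularity descends along faithfully flat maps of Noetherian rings.

(ii) Let $\check C$ be the Čech complex of $f$ on $(R_0)_a$. Its terms are finite products of localizations of $(R_0)_a$, so they are $(A_0)_a$-flat. Its cohomology $\mathrm H^i_{I_0}(R_0)_a$ is flat by hypothesis. For an $A_a$-module $N$, the Čech complex of $f$ on $R\otimes_AN$ is $\check C\otimes_{(A_0)_a}N$. Lemma 1 with $N=A_a$ gives the first isomorphism, and a base change of a flat module is flat. For general $N$ it gives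
$$\mathrm H^i_I(R\otimes_AN)=\mathrm H^i_{I_0}(R_0)_a\otimes_{(A_0)_a}N=\mathrm H^i_I(R)_a\otimes_{A_a}N=\mathrm H^i_I(R)\otimes_AN.\qquad\square$$

## 6. Theorem 1 over a base of characteristic $p$

Here and in Section 7 we only use that $R\otimes_AK$ is smooth over $K$.

Let $\operatorname{char}K=p>0$, so $A$ is an $\mathbb F_p$-algebra. By Lemma 3(ii), invert an element so that $R$ is smooth over $A$. Let $I=(f_1,\dots,f_t)$. By (GF), invert a further element so that the finitely many modules $H^j(f;R)$, $0\le j\le t$, are $A$-free. Lemma 2 with $B=A$, $S=R$ shows that all $\mathrm H^j_I(R)$ are $A$-flat. The Čech complex of $f$ on $R$ is bounded with flat terms and flat cohomology, so Lemma 1 gives $\mathrm H^i_I(R\otimes_AN)\cong\mathrm H^i_I(R)\otimes_AN$. $\blacksquare$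

## 7. Theorem 1 over a base of characteristic $0$: gluing over the prime numbers

Let $\operatorname{char}K=0$, so $\mathbb Z\subset A$. By Lemma 4 with $k=\mathbb Z$, it suffices to find $a$ for $A_0,R_0,I_0$ with $(R_0)_a$ flat as well. So we assume that $A$ is a domain finitely generated over $\mathbb Z$, $\mathbb Z\subset A$, and $R\otimes_AK$ is smooth over $K$. Write $I=(f_1,\dots,f_t)$ and $H^i=\mathrm H^i_I(R)$, which is $0$ for $i>t$.

What must be glued? Lemma 2 will give flatness of $H^i/pH^i$ over $A/pA$ for every $p$. Two toy modules show this is not enough. Over $A=\mathbb Z$, $H=\mathbb F_q$ has $H/p$ flat over $\mathbb F_p$ for all $p$, and $H\otimes\mathbb Q=0$, yet $H$ is not flat: $q$ is a zerodivisor on it. Over $A=\mathbb Z[s]$, $H=\mathbb Q[s]/(s)$ has every prime number acting bijectively and $H/p=0$, yet $H$ has $s$-torsion: its restriction to $\mathbb Q[s]$ is bad. Conditions (c) and (e) below exclude exactly these two defects.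

**Step 1 (inversions).** This step arranges five properties by finitely many inversions. Each survives further localization of $A$.

* (a) $R$ is smooth over $A$, by Lemma 3(ii).
* (b) $A$ is smooth over $\mathbb Z$, hence $R$ is smooth over $\mathbb Z$. Indeed $A$ is flat over $\mathbb Z$, and $K/\mathbb Q$ is separable, so $A\otimes\mathbb Q$ is smooth over $\mathbb Q$ at its generic point. Thus the smooth locus of $\operatorname{Spec}A\to\operatorname{Spec}\mathbb Z$, which is open, contains the generic point, and therefore contains $\operatorname{Spec}A_a$ for some $a\ne0$.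
* (c) Every prime number $p$ is a nonzerodivisor on every $H^i$. If $p$ is a zerodivisor on $H^i$, it lies in an associated prime of the $R$-module $H^i$. By (b) and (BBLSZ) there are finitely many, and each contains at most one prime number, since two distinct ones generate the unit ideal. Invert the finitely many bad prime numbers.
* (d) All $H^j(f;R)$ are $A$-free, by (GF).
* (e) Each $H^i\otimes_{\mathbb Z}\mathbb Q=\mathrm H^i_I(R\otimes\mathbb Q)$ is free over $A\otimes\mathbb Q$. Here $A\otimes\mathbb Q$ is a finitely generated $\mathbb Q$-domain and $R\otimes\mathbb Q$ is smooth over it. By (F0), proved for such rings in Section 11, freeness holds after inverting some $0\neq b\in A\otimes\mathbb Q$. Write $b=a/n$ with $a\in A$ and $n$ a positive integer. Then $(A\otimes\mathbb Q)_b=A_a\otimes\mathbb Q$, so inverting $a$ in $A$ suffices.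

**Step 2 (fibers over prime numbers).** *For every prime number $p$ and every $i$, $H^i/pH^i$ is flat over $B:=A/pA$.* This is where Frobenius enters. Let $S=R/pR$, smooth over $B$. Since $p$ is a nonzerodivisor on $A$ and $R$ is $A$-flat, $0\to R\xrightarrow{p}R\to S\to0$ is exact, and
$$H^i\xrightarrow{\,p\,}H^i\to\mathrm H^i_I(S)\to H^{i+1}\xrightarrow{\,p\,}H^{i+1}$$
is exact. By (c) for $H^{i+1}$ the last map is injective, so $H^i/pH^i\cong\mathrm H^i_I(S)$. The complex $K^\bullet(f;R)$ has $A$-flat terms and, by (d), $A$-free cohomology. So Lemma 1 gives $H^j(f;S)=H^j(f;R)\otimes_AB$, which is $B$-free for all $j$. Lemma 2 for $S/B$ shows that $\mathrm H^i_I(S)$ is $B$-flat. (If $p$ is a unit in $A$, then $B=0$ and there is nothing to show.)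

**Step 3 (Tor against modules killed by $p$).** *If $N$ is an $A$-module killed by a prime number $p$, then $\operatorname{Tor}^A_j(H^i,N)=0$ for all $j\ge1$.* This turns Step 2 into a statement over $A$. Let $G_\bullet\to H^i$ be a free resolution over $A$. Since $p$ is a nonzerodivisor on $A$ and on $H^i$, $\operatorname{Tor}^A_j(H^i,B)=0$ for $j\ge1$, so $G_\bullet/pG_\bullet$ is a free resolution of $H^i/pH^i$ over $B$. As $G_\bullet\otimes_AN=(G_\bullet/pG_\bullet)\otimes_BN$, we get $\operatorname{Tor}^A_j(H^i,N)=\operatorname{Tor}^B_j(H^i/pH^i,N)$, which vanishes for $j\ge1$ by Step 2.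

**Step 4 (all primes of $A$).** This step proves flatness of $H^i$. Every finitely generated $A$-module has a finite filtration with quotients $A/P$, $P$ prime. So it suffices to show $\operatorname{Tor}^A_1(H^i,A/P)=0$ for every prime $P$.

If $P$ contains a prime number $p$, use Step 3 with $N=A/P$.

Otherwise every prime number $p$ is a nonzerodivisor on $A/P$. The sequence $0\to A/P\xrightarrow{p}A/P\to A/(P+pA)\to0$ gives
$$0=\operatorname{Tor}^A_2(H^i,A/(P+pA))\to\operatorname{Tor}^A_1(H^i,A/P)\xrightarrow{\,p\,}\operatorname{Tor}^A_1(H^i,A/P), \tag{5}$$
the left term vanishing by Step 3. Hence $T:=\operatorname{Tor}^A_1(H^i,A/P)$ is torsion-free over $\mathbb Z$, so it embeds in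
$$T\otimes\mathbb Q=\operatorname{Tor}_1^{A\otimes\mathbb Q}\bigl(H^i\otimes\mathbb Q,(A/P)\otimes\mathbb Q\bigr)=0,$$
the vanishing by (e). So $T=0$, and $H^i$ is $A$-flat for all $i$. Note the use of $\operatorname{Tor}_2$ in (5): this is why Step 3 was stated for all $j\ge1$.

Lemma 4(ii) carries flatness and base change to the original $A,R,I$. $\blacksquare$

## 8. Regular generic fiber: proof of Theorem 2(1)

If $\operatorname{char}K=0$, then $K$ is perfect, so $R\otimes_AK$ regular means smooth over $K$, and Section 7 used only this. Let $\operatorname{char}K=p$. Relative Frobenius need not be flat now; we use the absolute one of $R$.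

**Step 1 (reduction).** By Lemma 4 with $k=\mathbb F_p$ we may assume $A$ is a domain finitely generated over $\mathbb F_p$ and $R\otimes_AK$ is regular. The regular loci of $\operatorname{Spec}A$ and $\operatorname{Spec}R$ are open. That of $A$ contains the generic point. That of $R$ contains the generic fiber, since $R_{\mathfrak q}$ is a localization of $R\otimes_AK$ when $\mathfrak q\cap A=0$. By Lemma 3(i) and (GF), after inverting an element: $A$ and $R$ are regular, $R$ is $A$-flat, and each $\operatorname{Ext}^i_R(R/I,R)$, $0\le i\le t$, is $A$-free, where $t$ is the number of generators of $I$. Recall $\mathrm H^i_I(R)=0$ for $i>t$.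

**Step 2 (the Frobenius functor).** Let $F(M)=M\otimes_{R,F}R$, an $R$-module through the right factor. It is right exact, commutes with localization and direct limits, takes multiplication by $r$ to multiplication by $r^p$, and $F(R/J)=R/J^{[p]}$, where $J^{[p]}$ is generated by the $p$-th powers of elements of $J$. For example, $F(\mathbb F_p[x]/(x))=\mathbb F_p[x]/(x^p)$. Since $R$ is regular, $F$ is exact by Kunz. Flat base change along the Frobenius gives, for $M=\operatorname{Ext}^i_R(R/I,R)$,
$$\operatorname{Ext}^i_R(R/I^{[p^e]},R)=F^e(M),\qquad \mathrm H^i_I(R)=\varinjlim_eF^e(M), \tag{6}$$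
the second because the ideals $I^{[p^e]}$ are cofinal with the powers of $I$. The transition maps are $F^e(\beta)$, where $\beta:M\to F(M)$ is induced by $R/I^{[p]}\to R/I$, since $R/I^{[p^{e+1}]}\to R/I^{[p^e]}$ is $F^e$ of that surjection.

**Lemma 5.** With $A,R$ as in Step 1, if $M$ is a finitely generated $R$-module that is $A$-flat, then $F(M)$ is $A$-flat.

*Proof.* It suffices that $F(M)_{\mathfrak q}=F(M_{\mathfrak q})$ is flat over $A_{\mathfrak m}$, $\mathfrak m=\mathfrak q\cap A$, for every $\mathfrak q\in\operatorname{Spec}R$ with $F(M)_{\mathfrak q}\ne0$; then $M_{\mathfrak q}\neq0$ too. Let $a_1,\dots,a_d$ be a regular system of parameters of $A_{\mathfrak m}$. Since $M_{\mathfrak q}$ is $A_{\mathfrak m}$-flat, and nonzero modulo $(a_1,\dots,a_d)$ by Nakayama, the $a_i$ form an $M_{\mathfrak q}$-regular sequence. Apply the exact functor $F$ to the injections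
$$M_{\mathfrak q}/(a_1,\dots,a_{i-1})M_{\mathfrak q}\xrightarrow{a_i}M_{\mathfrak q}/(a_1,\dots,a_{i-1})M_{\mathfrak q}.$$
We get that $a_1^p,\dots,a_d^p$ is regular on $N:=F(M)_{\mathfrak q}$.

We claim that $a_1,\dots,a_d$ is regular on $N$. Over a Noetherian local ring, a regular sequence on a finitely generated module may be permuted. So put $a_1^p$ last: $a_1^p$ is a nonzerodivisor on $N/(a_2^p,\dots,a_d^p)N$, hence so is $a_1$, and $a_2^p,\dots,a_d^p,a_1$ is regular. Now put $a_2^p$ last and replace it by $a_2$, and so on.

The Koszul complex of $a_1,\dots,a_d$ over the regular local ring $A_{\mathfrak m}$ resolves $\kappa(\mathfrak m)$. So $\operatorname{Tor}_1^{A_{\mathfrak m}}(\kappa(\mathfrak m),N)$ is the Koszul homology $H_1(a;N)$, which is $0$. By the local flatness criterion, applied to $A_{\mathfrak m}\to R_{\mathfrak q}$ and the finitely generated $R_{\mathfrak q}$-module $N$, $N$ is $A_{\mathfrak m}$-flat. $\square$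

**Step 3 (conclusion).** Each $\operatorname{Ext}^i_R(R/I,R)$ is finitely generated and $A$-flat. By Lemma 5 and induction on $e$, all $F^e(M)$ in (6) are $A$-flat, so $\mathrm H^i_I(R)$ is $A$-flat. Lemma 4(ii) gives flatness and base change for the original data. $\blacksquare$

## 9. Two-term free resolutions: proof of Theorem 2(2)

**Step 1 (a countable model).** In Section 7 ($k=\mathbb Z$) and Section 8 ($k=\mathbb F_p$; in characteristic $p$ use Section 8 even when the generic fiber is smooth, since Section 6 did not descend) we found $0\ne a\in A_0$ with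
$$\mathrm H^i_I(R)_a=H_0\otimes_{(A_0)_a}A_a,\qquad H_0=\mathrm H^i_{I_0}(R_0)_a\ \text{ flat over }\ \Lambda:=(A_0)_a .$$
Here $A_0$, being finitely generated over $\mathbb Z$ or $\mathbb F_p$, is countable, and so are $R_0$, its Čech complex, and $H_0$. So $H_0$ has countably many generators, and, as $\Lambda^{(\mathbb N)}$ is countable, countably many relations: it is countably presented.

**Step 2 (a sequence of free modules).** By Lazard (*Autour de la platitude*, Bull. SMF 97 (1969), Thm. I.3.2), a countably presented flat module is the colimit of a sequence $F_1\to F_2\to\cdots$ of finitely generated free modules. Here is an argument. List generators $h_1,h_2,\dots$ and relations $r_1,r_2,\dots$ of $H_0$. Let $E_n$ be generated by the first $m_n$ generators modulo $r_1,\dots,r_n$, where $m_n\ge n$ is increasing and so large that these relations involve only the first $m_n$ generators. Then $H_0=\varinjlim E_n$ with $E_n$ finitely presented. By the equational criterion, a map from a finitely presented module to a flat module factors through a finitely generated free module. So, given $n_k$ (start with $n_1=1$), factor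 $E_{n_k}\to H_0$ as
$$E_{n_k}\xrightarrow{u_k}F_k\xrightarrow{w_k}H_0.$$
Lift the images of a basis of $F_k$ to obtain a map $F_k\to E_m$ over $H_0$ for some $m>n_k$. The composite $E_{n_k}\to F_k\to E_m$ and the transition map agree in $H_0$, hence agree in some $E_{n_{k+1}}$, $n_{k+1}\ge m$, because $E_{n_k}$ is finitely generated. This gives $v_k:F_k\to E_{n_{k+1}}$ with $v_ku_k$ the transition map. The interleaved sequence $E_{n_1}\to F_1\to E_{n_2}\to F_2\to\cdots$ has colimit $H_0$, so $\varinjlim F_k=H_0$ with transition maps $\varphi_k=u_{k+1}v_k$.

**Step 3 (telescope).** The sequence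
$$0\to\bigoplus_kF_k\xrightarrow{\ x_k\mapsto x_k-\varphi_k(x_k)\ }\bigoplus_kF_k\to H_0\to0$$
is exact: the cokernel is the colimit, and the map is injective because the lowest nonzero component of an element is unchanged. As $H_0$ is flat, it stays exact after $\otimes_\Lambda A_a$. This is the required sequence $0\to P_1\to P_0\to\mathrm H^i_I(R)_a\to0$.

**Step 4 (sharpness).** Let $A=\mathbb Z$, $R=\mathbb Z[X]$ with $X$ a generic $2\times3$ matrix, and $I$ the ideal of $2\times2$ minors. By Lyubeznik–Singh–Walther (*Local cohomology modules supported at determinantal ideals*, JEMS 18 (2016)), $\mathrm H^3_I(R)\cong\mathrm H^6_{\mathfrak m}(\mathbb Q[X])$, a nonzero $\mathbb Q$-vector space; $\mathfrak m$ is generated by the six variables. For every $0\ne a\in\mathbb Z$ its localization at $a$ is itself, and it is flat over $\mathbb Z_a$. It is not projective: otherwise it would embed in a free $\mathbb Z_a$-module, and for a prime $p\nmid a$ a nonzero element there is not divisible by all powers of $p$, while elements of a $\mathbb Q$-vector space are. So the projective dimension is exactly $1$. In particular this smooth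 $\mathbb Z$-algebra is generically flat but not generically free here, so Theorem 2(3) needs its hypothesis on $A$. $\blacksquare$

## 10. Freeness when $A$ contains a field: proof of Theorem 2(3)

**Characteristic $0$.** Here $\mathbb Q\subset A$. By Lemma 4 with $k=\mathbb Q$ and Lemma 3(ii), after inverting an element of $A_0$, $A_0$ is a finitely generated $\mathbb Q$-domain and $R_0$ is smooth over it. By (F0) (Section 11), for some $0\ne a\in A_0$ all $\mathrm H^i_{I_0}(R_0)_a$ are free over $(A_0)_a$. By Lemma 4(ii), $\mathrm H^i_I(R)_a$ is a base change of a free module, so it is free over $A_a$.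

**Characteristic $p$.** By Lemma 4 with $k=\mathbb F_p$, after inverting elements, it suffices to treat a regular domain $A$ finitely generated over $\mathbb F_p$ and $R$ smooth over $A$; then $R$ is regular. Freeness passes to the original data by Lemma 4(ii). The regularity of $A$ comes from the descent, so nothing is assumed about the regular locus of the original base.

**Step 1 (a filtration whose quotients repeat under Frobenius).** This step generalizes the filtration $f^{-n}R/R$ of Section 3. Keep $F$, $M=\operatorname{Ext}^i_R(R/I,R)$ and $\beta$ from Section 8, Step 2, and put $H=\mathrm H^i_I(R)=\varinjlim F^e(M)$. As $F$ commutes with direct limits, $F(H)=\varinjlim F^{e+1}(M)=H$ canonically. Let $M'$ be the image of $M$ in $H$. By exactness, $F(M')\subset F(H)=H$, and $F(M')$ is the image of $F(M)$ in $H$. The map $M\to H$ factors through $\beta:M\to F(M)$, so $M'\subset F(M')$. Applying $F^e$,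
$$M'\subset F(M')\subset F^2(M')\subset\cdots\subset H ,\qquad \bigcup_eF^e(M')=H,$$
because $F^e(M')$ is the image of $F^e(M)$. With $Q=F(M')/M'$, exactness gives $F^{e+1}(M')/F^e(M')=F^e(Q)$. By (GF), after inverting an element of $A$, the finitely generated $R$-modules $M'$ and $Q$ are $A$-free. (All the constructions commute with this localization.)

**Lemma 6.** If a finitely generated $R$-module $Q$ is $A$-projective, so is $F(Q)$.

*Proof.* Factor the Frobenius of $R$ as in (1), with $R^{(1)}=R\otimes_{A,F}A$. Then $F(Q)=(Q\otimes_{A,F}A)\otimes_{R^{(1)}}R$. By (Fr), $R$ is finite and flat over the Noetherian ring $R^{(1)}$, hence projective, hence a direct summand of some $(R^{(1)})^n$. So $F(Q)$ is a direct summand of $(Q\otimes_{A,F}A)^n$ as an $R^{(1)}$-module, in particular as an $A$-module. And $Q\otimes_{A,F}A$ is a base change of a projective module, so it is $A$-projective. $\square$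

**Step 2 (splitting).** By Lemma 6 and induction all $F^e(Q)$ are $A$-projective. So each inclusion $F^e(M')\subset F^{e+1}(M')$ splits over $A$, and $H\cong M'\oplus\bigoplus_{e\ge0}F^e(Q)$ is $A$-projective.

**Step 3 (from projective to free).** If $H$ is not finitely generated over $A$, it is free by Bass (*Big projective modules are free*, Illinois J. Math. 7 (1963), Cor. 4.5), since $A$ is a Noetherian domain. If it is finitely generated, it becomes free after inverting one more element. Do this for the finitely many relevant $i$ and invert the product; localizations of free modules are free. $\blacksquare$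

## 11. Characteristic varieties over a $\mathbb Q$-base: freeness for finitely generated $\mathbb Q$-domains

This section proves (F0) in the case used above: *let $A$ be a domain finitely generated over $\mathbb Q$ and $R$ a smooth $A$-algebra. For some $0\ne a\in A$ all $\mathrm H^i_I(R)_a$ are $A_a$-free.*

Frobenius is absent here. Its replacement is that $\mathrm H^i_I(R)$, though huge over $R$, is small over differential operators. The aim is to show that after inverting one element, its associated graded module is finitely generated over $\operatorname{Sym}_R(\operatorname{Der}_A(R))$, a finitely generated $A$-algebra, so that (GF) applies once.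

**Step 1 (setup and recollections).** Inverting an element, take $A$ smooth over $\mathbb Q$. Put $X=\operatorname{Spec}R$, $S=\operatorname{Spec}A$, $\phi:X\to S$; $X$ is smooth over $\mathbb Q$. (If $X$ is disconnected, argue on each component.) The ring $D=D_{R/\mathbb Q}$ of differential operators is generated by $R$ and $\operatorname{Der}_{\mathbb Q}(R)$. Filtered by order, it has $\operatorname{gr}D=\operatorname{Sym}_R\operatorname{Der}_{\mathbb Q}(R)=\mathcal O(T^*X)$. A finitely generated $D$-module $H$ has a *good filtration*: an exhaustive filtration by $R$-submodules, bounded below, compatible with that of $D$, with $\operatorname{gr}H$ finitely generated over $\operatorname{gr}D$. The support $\Lambda\subset T^*X$ of $\operatorname{gr}H$, with reduced structure, is conic because $\operatorname{gr}H$ is graded. $H$ is *holonomic* if it is $0$ or $\dim\Lambda=\dim X$. We recall the textbook facts that $\Lambda$ is then Lagrangian (of dimension $\dim X$, with $d\alpha_X$ vanishing on $\Lambda_{reg}$, where $\alpha_X$ is the canonical $1$-form), that subquotients of holonomic modules are holonomic, and that localizations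 $R_g$ are holonomic (Bernstein). The Čech complex is $D$-linear, so $H=\mathrm H^i_I(R)$ is holonomic.

*Example.* Let $A=\mathbb Q[s]$, $R=A[x]$, with symbols $\xi_s,\xi_x$ of $\partial_s,\partial_x$, so $\alpha_X=\xi_sds+\xi_xdx$. For $H=R_{x-s}/R$, generated by the class of $1/(x-s)$, which is killed by $x-s$ and $\partial_x+\partial_s$, one has $\operatorname{gr}H=\mathcal O(T^*X)/(x-s,\xi_x+\xi_s)$ for the filtration by order of poles. On $\Lambda=\{x=s,\ \xi_x=-\xi_s\}$ the form $\alpha_X$ vanishes, and $\Lambda\cap\{\xi_x=0\}$ lies in the zero section. Over $R[\xi_x]$, $\operatorname{gr}H$ has one generator, and $\operatorname{gr}H\cong A[\xi_x]$ is $A$-free. For $H=R_s/R$, instead, $\Lambda=\{s=0,\ \xi_x=0\}$, and $\Lambda\cap\{\xi_x=0\}$ contains nonzero covectors, all over $s=0$. Inverting $s$ removes them.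

**Step 2 ($\alpha_X$ vanishes on every subvariety of $\Lambda$).** This lets us restrict to an intersection that may avoid $\Lambda_{reg}$. In local coordinates $\alpha_X=\sum\xi_idx_i$, and with the Euler field $E=\sum\xi_i\partial_{\xi_i}$ we have $\iota_Ed\alpha_X=\alpha_X$. As $\Lambda$ is conic, $E$ is tangent to $\Lambda_{reg}$. So for $v$ tangent to $\Lambda_{reg}$, $\alpha_X(v)=d\alpha_X(E,v)=0$.

Now let $W\subset\Lambda$ be an irreducible closed subvariety. Let $\tilde\Lambda\to\Lambda$ be a resolution of singularities (of the disjoint union of the components). The pullback of $\alpha_X$ to the smooth variety $\tilde\Lambda$ vanishes on a dense open subset, hence is $0$. Since $\tilde\Lambda\to\Lambda$ is surjective, some irreducible closed $\tilde W\subset\tilde\Lambda$ dominates $W$. The pullback of $\alpha_X|_W$ to $\tilde W_{reg}$ is the restriction of $0$. In characteristic $0$, $\tilde W\to W$ is generically smooth, and pullback of $1$-forms along a smooth map is injective. So $\alpha_X|_W$ vanishes on a dense open subset of $W_{reg}$, hence on $W_{reg}$.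

**Step 3 (covectors coming from $S$).** Since $R$ is smooth over $A$, the sequence $0\to R\otimes_A\Omega_{A/\mathbb Q}\to\Omega_{R/\mathbb Q}\to\Omega_{R/A}\to0$ is split exact with finitely generated projective terms. Dualizing, with $T':=\operatorname{Der}_A(R)$,
$$0\to T'\to\operatorname{Der}_{\mathbb Q}(R)\to R\otimes_A\operatorname{Der}_{\mathbb Q}(A)\to0. \tag{7}$$
So $X\times_ST^*S=\operatorname{Spec}\operatorname{Sym}_R(R\otimes_A\operatorname{Der}_{\mathbb Q}A)$ is the closed subscheme of $T^*X$ defined by $T'$, embedded by $(x,\eta)\mapsto(x,\phi^*\eta)$. Let $q:X\times_ST^*S\to T^*S$ be the projection. Then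
$$\alpha_X|_{X\times_ST^*S}=q^*\alpha_S. \tag{8}$$
Indeed, for a tangent vector $v$ at $(x,\eta)$ both sides equal $\eta$ evaluated on the image of $v$ in $T_{\phi(x)}S$.

*Claim. After inverting some $0\ne a\in A$, $\Lambda\cap(X\times_ST^*S)$ lies in the zero section of $T^*X$.*

Let $W$ be one of the finitely many irreducible components of the intersection, and $V=\overline{q(W)}\subset T^*S$. By Step 2 and (8), $q^*\alpha_S$ vanishes on $W_{reg}$. As $W\to V$ is generically smooth, $\alpha_S|_{V_{reg}}=0$. If $V\to S$ is not dominant, choose $0\ne a\in A$ vanishing on its image; inverting $a$ removes $W$. If $V\to S$ is dominant, then by generic smoothness the tangent map $T_{(s,\eta)}V\to T_sS$ is surjective at every closed point $(s,\eta)$ of some dense open subset of $V_{reg}$. There $\alpha_S|_V=0$ says that $\eta$ vanishes on the image of this map, so $\eta=0$. Hence $V$ lies in the zero section of $T^*S$, which is closed, and so $W$ lies in the zero section of $T^*X$. This proves the claim.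

**Step 4 (finiteness over $\operatorname{Sym}_R(T')$).** Invert $a$ as in the claim; the filtration and $\Lambda$ localize. By (7), $\operatorname{gr}H/T'\operatorname{gr}H$ is a finitely generated graded module over $\operatorname{Sym}_R(R\otimes_A\operatorname{Der}_{\mathbb Q}A)$, supported on $\Lambda\cap(X\times_ST^*S)$, hence in the zero section. The zero section is defined by the irrelevant ideal, so a power of that ideal kills the module, which is therefore finitely generated over $R$. Since $T'\operatorname{gr}H$ is the product of $\operatorname{gr}H$ with the irrelevant ideal of $\operatorname{Sym}_R(T')$, and the degrees of $\operatorname{gr}H$ are bounded below, graded Nakayama applies: lifts of finitely many homogeneous generators of $\operatorname{gr}H/T'\operatorname{gr}H$ over $R$ generate $\operatorname{gr}H$ over $\operatorname{Sym}_R(T')$.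

**Step 5 (freeness).** $\operatorname{Sym}_R(T')$ is a finitely generated $A$-algebra. By (GF), after inverting an element of $A$, $\operatorname{gr}H$ is $A$-free. Its graded pieces are direct summands, so they are $A$-projective. Hence the filtration of $H$, which consists of $A$-submodules, is exhaustive and is bounded below, splits over $A$, and $H\cong\operatorname{gr}H$ is $A$-free. Invert the product of the elements obtained for the finitely many relevant $i$. $\blacksquare$
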